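\title{The $5$-adic valuation of the weighted Catalan numbers with weights $(2k+1)^2$}

\begin{abstract}
Let $L_n$ be the weighted Catalan number in which an up-step from height $k$ has weight $(2k+1)^2$; it counts the combinatorial types of Morse links of order $n$. We show that the $5$-adic valuation of $L_n$ is $2$ for even $n\ge4$, and that there is a $5$-adic integer $\alpha^*$ such that for odd $n\ge 5$ the valuation is $3+v(n-\alpha^*)$ whenever this number is less than $n-1$. We compute $\alpha^*\equiv785\pmod{5^6}$. Consequently the proposed formula with $\alpha=\dots111120_5=15/4$ in place of $\alpha^*$ is false: it fails exactly for the odd $n$ congruent to $785$ or $3910$ modulo $15625$. The proof turns a functional equation for the generating function into a $5$-adically convergent partial fraction expansion with three fixed poles.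
\end{abstract}

\section{Introduction}

A \emph{Dyck path} of semilength $n$ is a lattice path from $(0,0)$ to $(2n,0)$ with steps $(1,1)$ and $(1,-1)$ that never goes below the $x$-axis. Given a sequence $b:\mathbb Z_{\ge0}\to\mathbb Z$, give an up-step starting at height $k$ the weight $b(k)$, a down-step the weight $1$, and a path the product of the weights of its steps. The \emph{weighted Catalan number} $C_n^b$ is the sum of the weights of all Dyck paths of semilength $n$. We study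
\[
L_n=C_n^b\quad\text{for}\quad b(k)=(2k+1)^2,\qquad F(x)=\sum_{n\ge0}L_nx^n;
\]
the number $L_n$ counts the combinatorial types of Morse links of order $n$. Let $f_k(x)$ be the generating function for the shifted weights $b(k),b(k+1),\dots$, so that $F=f_0$. A Dyck path is a sequence of blocks, each consisting of an up-step, a Dyck path one level higher, and a down-step. Hence
\begin{equation}\label{eq:cf}
f_k=\frac1{1-(2k+1)^2x\,f_{k+1}},\qquad
F(x)=\cfrac{1}{1-\cfrac{x}{1-\cfrac{9x}{1-\cfrac{25x}{1-\cdots}}}},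
\end{equation}
and expanding the continued fraction gives
\begin{equation}\label{eq:small}
F=1+x+10x^2+325x^3+22150x^4+2586250x^5+\cdots .
\end{equation}

Throughout, $v$ is the $5$-adic valuation on $\mathbb Q_5$, with $v(0)=\infty$. The prime $5$ interacts with the weights in a visible way: $b(k)$ is divisible by $25$ when $k\equiv2\pmod5$ and is a $5$-adic unit otherwise. Every path that climbs above height $2$ has weight divisible by $25$, and the paths of height at most $2$ have generating function $1/(1-x/(1-9x))=1+x/(1-10x)$. So $L_n\equiv10^{n-1}\pmod{25}$ for $n\ge1$, and $25\mid L_n$ for $n\ge3$. By \eqref{eq:small} the valuations of $L_1,\dots,L_5$ are $0,1,2,2,4$. In Section~\ref{sec:625} we carry this argument one level further and find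
\[
L_n\equiv-\tfrac{25}3(-16)^n(1+4^n)\pmod{625}\qquad(n\ge5).
\]
The right side has valuation $2$ for even $n$ and $3+v(n)$ for odd $n$. One expects the terms hidden by the modulus to leave the even case alone and, in the odd case, to move the point at which the valuation blows up from $0$ to some nearby $5$-adic integer. The question is whether this is so, and where the point is.

The following answer is proposed in the problem we take from Gao and Gu \cite{GG}. Let $\alpha=\dots111120_5$ be the $5$-adic integer with last base-$5$ digit $0$, next digit $2$, and all other digits $1$; summing the digits, $\alpha=2\cdot5+\frac{25}{1-5}=\frac{15}4$. Is it true that for all $n\ge4$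
\begin{equation}\label{eq:conj}
v(L_n)=\begin{cases}2&\text{if $n$ is even,}\\ 3+v(n-\alpha)&\text{if $n$ is odd?}\end{cases}
\end{equation}
(The restriction $n\ge4$ is needed: \eqref{eq:conj} fails for $n=1,2,3$ by the values above.) We show that \eqref{eq:conj} has the right shape but the wrong constant. In the first theorem, $p_n\in\mathbb Z_5$ and $G:\mathbb Z_5\to\mathbb Z_5$ are explicit objects, defined in \eqref{eq:pf} and \eqref{eq:G} without reference to $\alpha^*$.

\begin{theorem}\label{thm:A}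
There is a unique $\alpha^*\in\mathbb Z_5$ such that
\begin{itemize}
\item[(a)] $v(L_n)=2$ for all even $n\ge4$;
\item[(b)] for odd $n\ge5$ we have $L_n=(-16)^n(G(n)+p_n)$ with $v(G(n))=3+v(n-\alpha^*)$ and $v(p_n)\ge n-1$. Hence $v(L_n)=3+v(n-\alpha^*)$ whenever $3+v(n-\alpha^*)<n-1$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:B}
We have $\alpha^*\equiv785\pmod{5^6}$, while $\frac{15}4\equiv3910\pmod{5^6}$. In particular $5^9\mid L_{785}$, whereas \eqref{eq:conj} predicts $v(L_{785})=8$; so \eqref{eq:conj} is false.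
\end{theorem}

Since $785=11120_5$, this says $\alpha^*=\dots011120_5$: the numbers $\alpha^*$ and $\alpha$ share their last five digits and differ in the sixth.

\begin{theorem}\label{thm:C}
For $n\ge4$, formula \eqref{eq:conj} holds if and only if $n$ is even, or $n$ is odd and $n\not\equiv785,\,3910\pmod{15625}$.
\end{theorem}

The first two exceptions in the two classes are $n=785$ and $n=3910+15625=19535$; in particular \eqref{eq:conj} is correct for $4\le n<785$.

After the computation modulo $625$, Section~\ref{sec:fe} expresses $F$ through the solution $\varphi$ of a functional equation and derives a multiplication formula relating $\varphi(s)$ to five values $\varphi(\frac{s+j}5)$. Section~\ref{sec:pf} turns this formula into a $5$-adic partial fraction expansion of $F$. Theorems~\ref{thm:A}, \ref{thm:B} and \ref{thm:C} are proved in Sections~\ref{sec:A}, \ref{sec:B} and \ref{sec:C}.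

\section{The numbers $L_n$ modulo $625$}\label{sec:625}

This section is not used later; it shows by hand the structure that the general proof makes exact.

\begin{proposition}\label{prop:625}
For $n\ge5$ we have $L_n\equiv-\frac{25}3\bigl((-16)^n+(-64)^n\bigr)\pmod{625}$.
\end{proposition}

\begin{proof}
All congruences are between series in $\mathbb Z_5[[x]]$. By \eqref{eq:cf}, $F=1+x/(1-x-9xf_2)$ and $f_2\equiv1+25xf_3\pmod{625}$. Therefore
\[
F\equiv1+\frac x{1-10x-225x^2f_3}\equiv1+\frac x{1-10x}+\frac{225x^3f_3}{(1-10x)^2}\pmod{625},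
\]
and $f_3$ is needed modulo $25$ only. As $b(7)=225$, we have $f_7\equiv1$, and $b(3),\dots,b(6)=49,81,121,169\equiv-1,6,-4,-6\pmod{25}$. Successively,
\[
f_6\equiv\frac1{1+6x},\quad f_5\equiv\frac{1+6x}{1+10x},\quad f_4\equiv\frac{1+10x}{1+4x+14x^2},\quad f_3\equiv\frac{1+4x+14x^2}{1+5x+24x^2}.
\]
Now $1+5x+24x^2\equiv(1+16x)(1+64x)$ and $(1-10x)^{-2}\equiv1+20x\pmod{25}$. For $n\ge5$ we have $625\mid10^{n-1}$, so $L_n\equiv25\,[x^n]\,W/((1+16x)(1+64x))$ with $W=9x^3(1+20x)(1+4x+14x^2)$. Since $16$, $64$ and $64-16$ are units, this fraction equals a polynomial of degree $4$ plus $\frac{\gamma}{1+16x}+\frac{\gamma'}{1+64x}$, where $\gamma=W(-\frac1{16})/(1-4)$ and $\gamma'=W(-\frac1{64})/(1-\frac14)$. Modulo $25$, $-\frac1{16}\equiv-11$ and $W(-11)\equiv9\cdot(-6)\cdot6\cdot1\equiv1$; $-\frac1{64}\equiv-9$ and $W(-9)\equiv9\cdot(-4)(-4)(-1)\equiv6$. So $\gamma\equiv-\frac13$ and $\gamma'\equiv8\equiv-\frac13$.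
\end{proof}

Three features matter. The coefficients $L_n$ are governed by two poles, $x=-\frac1{16}$ and $x=-\frac1{64}$. The two residues agree, so the two contributions add for even $n$ and nearly cancel for odd $n$, where $1+4^n=1-(1-5)^n$ has valuation $1+v(n)$. Finally there are a polynomial part and a term $10^{n-1}$, which die out $5$-adically as $n$ grows. To reach the sixth digit of $\alpha^*$ we need the modulus $5^9$, and truncating the continued fraction then involves paths with up to four steps of weight divisible by $25$, with no visible control of the denominators. We want instead an exact expansion in powers of $25$ whose poles stay where they are. In the variable $S=-1/(16x)$ they sit at $S=1$ and $S=4$, the squares of $s=\pm1,\pm2$. This suggests setting $S=s^2$ and looking for a structure under shifts of $s$.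

\section{Brouncker's functional equation and a multiplication formula}\label{sec:fe}

We work in the field $\mathbb Q((s^{-1}))$ of formal Laurent series in $1/s$. The substitutions $s\mapsto s+a$ and $s\mapsto as$ (with $a\in\mathbb Q$, and $a\neq0$ in the second case) are automorphisms, the first via $(s+a)^{-1}=\sum_{j\ge0}(-a)^js^{-j-1}$.

\begin{lemma}\label{lem:phi}
There is a unique $\varphi\in1+s^{-1}\mathbb Q[[s^{-1}]]$ with
\begin{equation}\label{eq:fe}
\varphi(s)\varphi(s+1)=R(s):=\frac{s(s+1)}{(s+\frac12)^2}.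
\end{equation}
\end{lemma}

\begin{proof}
The logarithm is a bijection from $1+s^{-1}\mathbb Q[[s^{-1}]]$ to $M=s^{-1}\mathbb Q[[s^{-1}]]$, and \eqref{eq:fe} becomes $(2+\Delta)\log\varphi=\log R$ with $\Delta g(s)=g(s+1)-g(s)$. Since $(s+1)^{-k}-s^{-k}=O(s^{-k-1})$, the operator $\Delta$ raises the order in $1/s$, so $2+\Delta$ has the inverse $\sum_{j\ge0}(-\Delta)^j/2^{j+1}$ on $M$.
\end{proof}

\begin{lemma}\label{lem:F}
$F\bigl(-\frac1{16s^2}\bigr)=\dfrac{2\varphi(s)}{1+\varphi(s)}$.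
\end{lemma}

\begin{proof}
The idea is that \eqref{eq:fe} determines the first terms of a solution, and that after removing these terms and inverting, one meets an equation of the same shape with a shifted parameter; the steps produce the continued fraction \eqref{eq:cf}.

Let $u=2s$ and $\beta(u)=u/\varphi(u/2)=u+O(1)$. Since $R(\frac{u-1}2)=\frac{u^2-1}{u^2}$, equation \eqref{eq:fe} at $s=\frac{u-1}2$ says $\beta(u-1)\beta(u+1)=u^2$. Put $\beta_0=\beta+u$. We construct $\beta_k\in\mathbb Q((u^{-1}))$ with $\beta_k=2u+O(1)$ such that, with $d=2k+1$,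
\begin{gather}
\bigl(\beta_k(u-1)-(u+d-2)\bigr)\bigl(\beta_k(u+1)-(u-d+2)\bigr)=u^2,\label{eq:bk}\\
\beta_k=2u+d^2/\beta_{k+1}.\label{eq:bk2}
\end{gather}
For $k=0$, \eqref{eq:bk} is the equation for $\beta$. Suppose \eqref{eq:bk} holds for $k$, and write $\beta_k=2u+c_0+c_1u^{-1}+\cdots$. The left side of \eqref{eq:bk} is
\[
\bigl(u-d+c_0+\tfrac{c_1}u+\cdots\bigr)\bigl(u+d+c_0+\tfrac{c_1}u+\cdots\bigr)=u^2+2c_0u+(c_0^2-d^2+2c_1)+O(u^{-1}),
\]
so $c_0=0$ and $c_1=d^2/2$. Thus $\beta_{k+1}:=d^2/(\beta_k-2u)$ is $2u+O(1)$ and \eqref{eq:bk2} holds. Write $B_\pm=\beta_{k+1}(u\pm1)$. Then \eqref{eq:bk} reads $(u-d+d^2/B_-)(u+d+d^2/B_+)=u^2$. Expanding, cancelling $u^2$ and multiplying by $B_-B_+/d^2$ gives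
\[
B_-B_+=(u-d)B_-+(u+d)B_++d^2,
\]
that is, $(B_--(u+d))(B_+-(u-d))=u^2$. This is \eqref{eq:bk} with $d+2$ in place of $d$.

Put $g_k=2u/\beta_k\in1+u^{-1}\mathbb Q[[u^{-1}]]$ and $x=-1/(4u^2)=-1/(16s^2)$. By \eqref{eq:bk2}, $g_k=1/(1-(2k+1)^2xg_{k+1})$, the recursion \eqref{eq:cf} satisfied by $f_k(x)$. Subtracting the two recursions, $g_k-f_k=(2k+1)^2x\,g_kf_k\,(g_{k+1}-f_{k+1})$, so $g_0-f_0$ is divisible by $x^N$ in $\mathbb Q[[u^{-1}]]$ for every $N$. Hence $F(x)=g_0=2u/(u+u/\varphi(s))=2\varphi/(1+\varphi)$.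
\end{proof}

Solving for $\varphi$, we get $\varphi(s)=\Phi(-\frac1{16s^2})$ with
\[
\Phi(x)=\frac{F}{2-F}=\frac{1+(F-1)}{1-(F-1)}=\sum_{k\ge0}\Phi_kx^k\in1+x\mathbb Z[[x]].
\]
The integrality of $\Phi$ is the only arithmetic input from the combinatorial definition, apart from four coefficients: $\log\Phi=2\bigl((F-1)+\frac13(F-1)^3+\cdots\bigr)=\sum_k\ell_kx^k$ and \eqref{eq:small} give
\begin{equation}\label{eq:ell}
\ell_1=2,\quad\ell_2=20,\quad\ell_3=2\bigl(325+\tfrac13\bigr)=\tfrac{1952}3,\quad\ell_4=2(22150+10)=44320.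
\end{equation}

The point of \eqref{eq:fe} is that $\varphi(w/5)=\Phi(-\frac{25}{16w^2})$ is a series in powers of $25$. To express $\varphi(s)$ through such series we need a function of $s$ built from values $\varphi(\frac{s+j}5)$ that satisfies \eqref{eq:fe}. An alternating product over five consecutive $j$ does this: under $s\mapsto s+1$ every factor but one moves to the opposite side of the fraction bar, and because $5$ is odd the two surviving factors are both in the numerator, at arguments differing by $1$.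

\begin{lemma}\label{lem:mult}
With $P(s)=\dfrac{s^2-1}{s^2-4}$,
\[
\varphi(s)=P(s)\,\frac{\varphi(\frac{s-2}5)\,\varphi(\frac s5)\,\varphi(\frac{s+2}5)}{\varphi(\frac{s-1}5)\,\varphi(\frac{s+1}5)}.
\]
\end{lemma}

\begin{proof}
Call the right side $\Psi(s)$; it lies in $1+s^{-1}\mathbb Q[[s^{-1}]]$. After cancellation, $\Psi(s)\Psi(s+1)=P(s)P(s+1)\,\varphi(\frac{s-2}5)\varphi(\frac{s+3}5)$. Here
\[
P(s)P(s+1)=\frac{s(s+1)}{(s-2)(s+3)},\qquad\varphi(\tfrac{s-2}5)\varphi(\tfrac{s+3}5)=R(\tfrac{s-2}5)=\frac{(s-2)(s+3)}{(s+\frac12)^2}.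
\]
The product is $R(s)$, so $\Psi=\varphi$ by Lemma~\ref{lem:phi}.
\end{proof}

\section{A $5$-adic partial fraction expansion of $F$}\label{sec:pf}

The right side of Lemma~\ref{lem:mult} is, order by order in $25$, a rational function of $S=s^2$ with poles at $S=0,1,4$. An infinite sum of such functions has poles of unbounded order, so we first set up a ring in which partial fractions and local expansions still make sense.

\subsection{The rings}
Let $O=\mathbb Z_5[S^{-1},(S-1)^{-1},(S-4)^{-1}]$. For distinct $a,a'\in\{0,1,4\}$ the difference $a-a'$ is a unit of $\mathbb Z_5$, and $\frac1{(S-a)(S-a')}=\frac1{a-a'}\bigl(\frac1{S-a}-\frac1{S-a'}\bigr)$. Repeated use of this identity, together with uniqueness of partial fractions over $\mathbb Q_5$, shows that $O$ is a free $\mathbb Z_5$-module with basis $1$, $S^{-k}$, $(S-1)^{-k}$, $(S/4-1)^{-k}$ $(k\ge1)$. Its $5$-adic completion $\hat O=\varprojlim O/5^mO$ consists of the infinite combinations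
\begin{equation}\label{eq:generic}
f=p_0+\sum_{k\ge1}p_kS^{-k}+\sum_{c=1,2}\ \sum_{k\ge0}a_{c,k}\,(S/c^2-1)^{-k-1}
\end{equation}
with coefficients in $\mathbb Z_5$ tending to $0$. Let $E$ be the $5$-adic completion of $\mathbb Z_5((t))$, the ring of series $\sum_{i\in\mathbb Z}c_it^i$ over $\mathbb Z_5$ with $c_i\to0$ as $i\to-\infty$. A ring homomorphism from $O$ to a $5$-adically complete ring maps $5^mO$ into the multiples of $5^m$, hence extends to $\hat O$. We use three such homomorphisms: expansion at infinity, $\hat O\to\mathbb Z_5[[S^{-1}]]$, and for $c=1,2$ the \emph{local expansion at $c$}, $\hat O\to E$, given by $S=c^2(1+t)$. In all three targets, taking a coefficient is $\mathbb Z_5$-linear and preserves congruences modulo $5^m$. For $f\in\hat O$ and $g\in\mathbb Z_5[[t]]$ let $\operatorname{res}_c(fg)$ be the coefficient of $t^{-1}$ in $g$ times the local expansion of $f$ at $c$.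

\begin{lemma}\label{lem:coef}
Let $f\in\hat O$ be as in \eqref{eq:generic}. Then $a_{c,k}$ is the coefficient of $t^{-k-1}$ in the local expansion of $f$ at $c$, and for $n\ge1$ the coefficient of $S^{-n}$ in the expansion at infinity is
\[
p_n+\sum_{c=1,2}c^{2n}\sum_{k\ge0}a_{c,k}\binom{n-1}k=p_n+\sum_{c=1,2}c^{2n}\operatorname{res}_c\bigl(f\cdot(1+t)^{n-1}\bigr).
\]
\end{lemma}

\begin{proof}
At $c$, the basis element $(S/c^2-1)^{-k-1}$ becomes $t^{-k-1}$, and the other basis elements expand in $\mathbb Z_5[[t]]$, because $S^{-1}$, $(t-3)^{-1}$ and $(3+4t)^{-1}$ have denominators with unit constant term. At infinity, $(X-1)^{-k-1}=\sum_{n}\binom{n-1}kX^{-n}$ with $X=S/c^2$.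
\end{proof}

\subsection{The quotient in Lemma~\ref{lem:mult} as a series in $25$}
To keep track of pole orders, replace $25$ by a formal variable $q$. Put
\[
\varphi_q(w)=\sum_{k\ge0}\Phi_k\Bigl(-\frac q{16w^2}\Bigr)^k,\qquad
\omega(q)=\frac{\varphi_q(s-2)\,\varphi_q(s)\,\varphi_q(s+2)}{\varphi_q(s-1)\,\varphi_q(s+1)}.
\]
Call a series $\sum_lq^lo_l\in O[[q]]$ \emph{tame} if $o_0\in\mathbb Z_5$ and $o_l$ has pole order at most $2l$ at $S=1$ and $S=4$ and at most $l$ at $S=0$. Tame series are closed under sums and products, and under inversion when $o_0$ is a unit (geometric series). The series $\varphi_q(s)$ is tame. For $c=1,2$, the $q^l$-coefficient of $\varphi_q(s-c)\varphi_q(s+c)$ is a symmetric polynomial over $\mathbb Z_5$, homogeneous of degree $l$, in $(s-c)^{-2}$ and $(s+c)^{-2}$, hence a polynomial over $\mathbb Z_5$ in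
\begin{equation}\label{eq:sym}
\frac1{(s-c)^2}+\frac1{(s+c)^2}=\frac2{S-c^2}+\frac{4c^2}{(S-c^2)^2},\qquad\frac1{(s-c)^2(s+c)^2}=\frac1{(S-c^2)^2},
\end{equation}
of weighted degree $l$ for the weights $1$ and $2$. So these products are tame, $\omega(q)$ is tame with constant term $1$, and, since $2$ is a unit, so are
\[
T(q)=\frac{\omega(q)-1}{\omega(q)+1}=\sum_{l\ge1}q^l\theta_l\qquad\text{and}\qquad T(q)^j=\sum_{l\ge j}q^l\theta_{j,l}.
\]
The first $\theta_l$ are best computed from $T(q)=\tanh h(q)=h-\frac13h^3+\cdots$, where $h=\frac12\log\omega$, an identity in $(O\otimes\mathbb Q)[[q]]$. We have $h=\sum_kh_kq^k$ with $h_k=\frac12\ell_k(-\frac1{16})^k\sigma_k$ and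
\[
\sigma_k=s^{-2k}+(s-2)^{-2k}+(s+2)^{-2k}-(s-1)^{-2k}-(s+1)^{-2k}\in O .
\]
Thus $\theta_1=h_1$, $\theta_2=h_2$, $\theta_3=h_3-\frac13h_1^3$, $\theta_4=h_4-h_1^2h_2$, and by \eqref{eq:ell}
\begin{equation}\label{eq:theta}
\theta_1=-\tfrac1{16}\sigma_1,\quad\theta_2=\tfrac5{128}\sigma_2,\quad\theta_3=-\tfrac{61}{768}\sigma_3+\tfrac1{12288}\sigma_1^3,\quad\theta_4\in5O,
\end{equation}
the last because $5$ divides $\ell_2$ and $\ell_4$.

Now set $q=25$: let $\omega=\omega(25)\in\hat O$ and $T=T(25)\in25\hat O$. Expanded at infinity, the $q^l$-coefficient of $\omega(q)$ is $O(S^{-l})$, so each power of $S^{-1}$ receives finitely many contributions; as $\varphi_{25}(w)=\varphi(w/5)$, the expansion of $\omega$ at infinity is the quotient of values of $\varphi$ in Lemma~\ref{lem:mult}.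

\subsection{The expansion of $F$}
The factor $P$ is not close to $1$, but it has the same form as $\omega=\frac{1+T}{1-T}$: we have $P=\frac{S-1}{S-4}=\frac{1+y}{1-y}$ with
\[
y=\frac3{2S-5}=\sum_{e\ge0}3\cdot5^e(2S)^{-e-1}\in\hat O .
\]
The pole of $y$ at $S=5/2$ is $5$-adically close to $0$ and is absorbed into the powers of $S^{-1}$. By Lemmas~\ref{lem:F} and \ref{lem:mult}, in $\mathbb Z_5[[S^{-1}]]$,
\[
F\Bigl(-\frac1{16S}\Bigr)=\frac{2P\omega}{1+P\omega}=\frac{(1+y)(1+T)}{1+yT}=1+y+\frac{(1-y^2)T}{1+yT}.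
\]
So $F(-\frac1{16S})$ is the expansion at infinity of
\begin{equation}\label{eq:Fhat}
\hat F=1+y+(1-y^2)\sum_{j\ge1}(-y)^{j-1}T^j\in\hat O .
\end{equation}
(In terms of $x$, $1+y=\frac{1+16x}{1+40x}\equiv\frac{1-9x}{1-10x}\pmod{25}$, the series of paths of height at most $2$.) From now on $p_k$ and $a_{c,k}$ are the coefficients \eqref{eq:generic} of $\hat F$:
\begin{equation}\label{eq:pf}
\hat F=p_0+\sum_{k\ge1}p_kS^{-k}+\sum_{k\ge0}a_{1,k}(S-1)^{-k-1}+\sum_{k\ge0}a_{2,k}(S/4-1)^{-k-1}.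
\end{equation}
Lemma~\ref{lem:coef} gives, for $n\ge1$,
\begin{equation}\label{eq:Ln}
L_n=(-16)^n\bigl[p_n+A_1(n)+4^nA_2(n)\bigr],\qquad A_c(n)=\sum_{k\ge0}a_{c,k}\binom{n-1}k .
\end{equation}
The relation $y(2-5S^{-1})=3S^{-1}$ holds in $\hat O$, and $2-5S^{-1}$ is a unit, so the local expansions of $y$ are
\begin{equation}\label{eq:yloc}
y=\frac3{2t-3}\quad(c=1),\qquad y=\frac3{3+8t}\quad(c=2).
\end{equation}
Both lie in $\mathbb Z_5[[t]]$ with constant term $\mp1$, so $1-y^2\in t\mathbb Z_5[[t]]$ at both points. This zero lowers every pole order in \eqref{eq:Fhat} by one.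

\begin{proposition}\label{prop:bounds}
\begin{itemize}
\item[(i)] $v(p_k)\ge k-1$ for $k\ge1$.
\item[(ii)] $v(a_{c,k})\ge2\lceil\frac{k+2}2\rceil\ge k+2$ for $k\ge0$; in particular $v(a_{c,k})\ge4$ for $k\ge1$.
\item[(iii)] $a_{1,0}\equiv a_{2,0}\equiv-\frac{25}3\pmod{5^4}$; more precisely, $(1-y^2)\sigma_1$ has a simple pole with residue $\frac{16}3$ at both points.
\end{itemize}
\end{proposition}

\begin{proof}
(i) The term $y$ contributes $3\cdot5^{k-1}2^{-k}$ to $p_k$. The rest of \eqref{eq:Fhat} is a sum of terms $\pm y^iT^j$ with $j\ge1$ and $i\in\{j-1,j+1\}$. Since $y^i=\sum_{e\ge0}5^e\eta_eS^{-i-e}$ with $\eta_e\in\mathbb Z_5$, such a term is a convergent sum of pieces $5^{e+2l}\eta_eS^{-i-e}\theta_{j,l}\in5^{e+2l}O$ with $l\ge j$. A piece has pole order at most $i+e+l$ at $S=0$, so if it contributes to $p_k$ then $k-(e+2l)\le i-l\le1$.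

(ii) At $c$, the part $1+y$ is regular, and the piece $25^l(1-y^2)(-y)^{j-1}\theta_{j,l}$ lies in $25^lt^{1-2l}\mathbb Z_5[[t]]$. It contributes to $a_{c,k}$ only if $k+1\le2l-1$, that is, $l\ge\frac{k+2}2$.

(iii) Modulo $5^4$ only $j=l=1$ survives, which leaves $-\frac{25}{16}(1-y^2)\sigma_1$ by \eqref{eq:theta}. By \eqref{eq:sym} and \eqref{eq:yloc}, at $c=1$ we have $1-y^2=-\frac43t+\cdots$ and $\sigma_1=-4t^{-2}+\cdots$; at $c=2$ we have $1-y^2=\frac{16}3t+\cdots$ and $\sigma_1=t^{-2}+\cdots$.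
\end{proof}

For $n\ge5$, \eqref{eq:Ln} and Proposition~\ref{prop:bounds} recover Proposition~\ref{prop:625}.

\section{Interpolation in $n$: proof of Theorem~\ref{thm:A}}\label{sec:A}

\emph{Even $n\ge4$.} Here $v(p_n)\ge3$, which is where $n\ge4$ is used. By \eqref{eq:Ln} and Proposition~\ref{prop:bounds}, $(-16)^{-n}L_n\equiv-\frac{25}3(1+4^n)\equiv-\frac{50}3\pmod{125}$, so $v(L_n)=2$.

\emph{Odd $n$.} We interpolate $A_1(n)+4^nA_2(n)$ $5$-adically. Recall two standard facts. For $z\in\mathbb Z_5$ we have $\binom zk\in\mathbb Z_5$, since $\binom zk$ is a continuous function of $z$ with integer values on the dense set $\mathbb Z_{\ge0}$; so the series for $A_c$ in \eqref{eq:Ln} defines $A_c(z)\in\mathbb Z_5$ for all $z\in\mathbb Z_5$. Next, $\exp$ converges on $5\mathbb Z_5$ with $v(\exp\xi-1)=v(\xi)$, and $\log(1-5)=-\sum5^k/k$ has valuation $1$; so $(-4)^z:=\exp(z\log(1-5))$ is a unit congruent to $1$ modulo $5$, extends the usual power, and satisfies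
\begin{equation}\label{eq:pow}
v\bigl((-4)^z-(-4)^{z'}\bigr)=1+v(z-z').
\end{equation}
The power $4^n$ itself cannot be interpolated over both parities, but $4^n=-(-4)^n$ for odd $n$. Define
\begin{equation}\label{eq:G}
G(z)=A_1(z)-(-4)^zA_2(z)\qquad(z\in\mathbb Z_5).
\end{equation}
Then $L_n=(-16)^n(G(n)+p_n)$ for odd $n$, and $v(p_n)\ge n-1$ by Proposition~\ref{prop:bounds}(i).

\begin{lemma}\label{lem:iso}
For $z,z'\in\mathbb Z_5$ we have $125\mid G(z)$ and $v(G(z)-G(z'))=3+v(z-z')$.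
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:bounds}, $A_c(z)\equiv-\frac{25}3\pmod{5^4}$. Hence $v(A_2(z))=2$ and $G(z)\equiv-\frac{25}3(1-(-4)^z)\equiv0\pmod{125}$.

Let $h=z-z'\ne0$. We claim that $A_1$ and $A_2$ vary more slowly than the exponential: $v(A_c(z)-A_c(z'))\ge4+v(h)$. For $k\ge1$, Vandermonde's identity gives $\binom{z-1}k-\binom{z'-1}k=\sum_{i=1}^k\binom hi\binom{z'-1}{k-i}$, and $\binom hi=\frac hi\binom{h-1}{i-1}$ has valuation at least $v(h)-\lfloor\log_5k\rfloor$ for $i\le k$. So it suffices that $v(a_{c,k})-\lfloor\log_5k\rfloor\ge4$ for $k\ge1$. For $k=1$ this is $v(a_{c,1})\ge4$; the weaker bound $k+2$ would not do, and the gain comes from the zero of $1-y^2$. For $k\ge2$ we have $\lfloor\log_5k\rfloor\le k-2$ and $v(a_{c,k})\ge k+2$. This proves the claim. In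
\[
G(z)-G(z')=\bigl(A_1(z)-A_1(z')\bigr)-\bigl((-4)^z-(-4)^{z'}\bigr)A_2(z)-(-4)^{z'}\bigl(A_2(z)-A_2(z')\bigr)
\]
the middle term has valuation exactly $3+v(h)$ by \eqref{eq:pow}, and the others have larger valuation.
\end{proof}

So $g=G/125$ maps $\mathbb Z_5$ to itself and preserves $v(z-z')$. It induces an injective, hence bijective, map on each finite set $\mathbb Z/5^m$. Choose $z_m$ with $g(z_m)\equiv0\pmod{5^m}$. Then $v(z_{m+1}-z_m)=v(g(z_{m+1})-g(z_m))\ge m$, so $z_m$ converges to some $\alpha^*$, and $g(\alpha^*)=0$ by continuity. Lemma~\ref{lem:iso} with $z'=\alpha^*$ gives $v(G(z))=3+v(z-\alpha^*)$ for all $z$. If this is less than $n-1$ for $z=n$, then $p_n$ does not affect the valuation of $G(n)+p_n$. This proves (b).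

\emph{Uniqueness.} Suppose $\tilde\alpha\ne\alpha^*$ also satisfies $v(G(n))=3+v(n-\tilde\alpha)$ for all odd $n\ge5$. For each $j$ choose an odd $n_j\ge5$ with $n_j\equiv\alpha^*\pmod{5^j}$. Then $v(G(n_j))\ge3+j$, while $3+v(n_j-\tilde\alpha)=3+v(\alpha^*-\tilde\alpha)$ for large $j$, a contradiction. \qed

\section{The sixth digit: proof of Theorem~\ref{thm:B}}\label{sec:B}

By Theorem~\ref{thm:A}, $\alpha^*\equiv785\pmod{5^6}$ is equivalent to $G(785)\equiv0\pmod{5^9}$. We prove this by computing $A_c(785)=\operatorname{res}_c(\hat F(1+t)^{784})$ modulo $5^9$.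

\subsection{Reduction modulo $5^9$}
By \eqref{eq:theta}, $25^4\theta_4\in5^9O$, and $25^l\theta_l\in5^{10}O$ for $l\ge5$. Hence $T\equiv-\frac{25}{16}\rho\pmod{5^9}$ with
\[
\rho=\sigma_1-\tfrac{125}8\sigma_2+625\bigl(\tfrac{61}{48}\sigma_3-\tfrac1{768}\sigma_1^3\bigr).
\]
The terms $j\ge5$ of \eqref{eq:Fhat} vanish modulo $5^{10}$, so
\[
\hat F-1-y\equiv-\tfrac{25}{16}(1-y^2)\Bigl[\rho+\tfrac{25}{16}y\rho^2+\tfrac{5^4}{16^2}y^2\rho^3+\tfrac{5^6}{16^3}y^3\rho^4\Bigr]\pmod{5^9}.
\]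
The bracket is needed modulo $5^7$, so we need $\rho^2$, $\rho^3$, $\rho^4$ modulo $5^5$, $5^3$, $5$. To this precision $\rho^3\equiv\sigma_1^3$, $\rho^4\equiv\sigma_1^4$ and
\[
\rho^2\equiv\sigma_1^2-\tfrac{125}4\sigma_1\sigma_2+1250\bigl(\tfrac{61}{48}\sigma_1\sigma_3-\tfrac1{768}\sigma_1^4\bigr),
\]
the dropped terms carrying $5^6$, $5^7$ or $5^8$. The part $1+y$ has no residue, and the term $(1-y^2)\sigma_1$ contributes $\frac{16}3$ by Proposition~\ref{prop:bounds}(iii). All other terms of the bracket are divisible by $25$. With $Y_j=y^j(1-y^2)$, $V=(1-y^2)(3y^2-1)=3Y_2-Y_0$ and $\Lambda=(1+t)^{n-1}$ we obtain $A_c(n)\equiv-\frac{25}{16}(\frac{16}3+25i_c)$ and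
\begin{equation}\label{eq:G9}
G(n)\equiv-\tfrac{25}{16}\Bigl[\tfrac{16}3\bigl(1-(-4)^n\bigr)+25\bigl(i_1-(-4)^ni_2\bigr)\Bigr]\pmod{5^9},
\end{equation}
where $i_c=\mathrm I+\dots+\mathrm{VI}$ is needed modulo $5^5$ and
\begin{align*}
\mathrm I&=-\tfrac58\operatorname{res}_cY_0\sigma_2\Lambda,&\mathrm{II}&=\tfrac{25\cdot61}{48}\operatorname{res}_cY_0\sigma_3\Lambda,&\mathrm{III}&=\tfrac1{16}\operatorname{res}_cY_1\sigma_1^2\Lambda,\\
\mathrm{IV}&=\tfrac{25}{768}\operatorname{res}_cV\sigma_1^3\Lambda,&\mathrm V&=-\tfrac{125}{64}\operatorname{res}_cY_1\sigma_1\sigma_2\Lambda,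
\end{align*}
\[
\mathrm{VI}=625\operatorname{res}_c\Bigl[\tfrac18Y_1\bigl(\tfrac{61}{48}\sigma_1\sigma_3-\tfrac1{768}\sigma_1^4\bigr)+\tfrac1{4096}Y_3\sigma_1^4\Bigr]\Lambda .
\]
Term IV collects $-\frac{25}{768}Y_0\sigma_1^3$ from $\rho$ and $\frac{25}{256}Y_2\sigma_1^3$ from $\rho^3$. Since $\frac{61}{8\cdot48}\equiv\frac1{8\cdot768}\equiv\frac19\equiv-1$ and $4096\equiv1\pmod5$,
\[
\mathrm{VI}\equiv625\operatorname{res}_c\bigl[(Y_1+Y_3)\sigma_1^4-Y_1\sigma_1\sigma_3\bigr]\Lambda\pmod{5^5}.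
\]

\subsection{Local data}
Put $t=3\tau$, which removes the denominators from \eqref{eq:yloc}; then $\operatorname{res}_c=3[\tau^{-1}]$. We have $y=\epsilon_c/(1-w)$ with $(\epsilon_1,w)=(-1,2\tau)$ for $c=1$ and $(\epsilon_2,w)=(1,-8\tau)$ for $c=2$. From $(1-w)^{-m}=\sum_k\binom{k+m-1}{m-1}w^k$,
\begin{align*}
Y_0=1-y^2&=-(2w+3w^2+4w^3+5w^4+6w^5+\cdots),\\
Y_1=y-y^3&=-\epsilon_c(2w+5w^2+9w^3+14w^4+20w^5+27w^6+35w^7+\cdots),\\
V=-1+4y^2-3y^4&=-(4w+18w^2+44w^3+85w^4+144w^5+\cdots).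
\end{align*}
The coefficients of $\tau^1,\dots,\tau^5$ are therefore
\[
\begin{array}{c|l|l}
&c=1&c=2\\\hline
Y_0&-(4,12,32,80,192)&(16,-192,2048,-20480,196608)\\
Y_1&\phantom{-}(4,20,72,224,640)&(16,-320,4608,-57344,655360)\\
V&-(8,72,352,1360,4608)&(32,-1152,22528,-348160,4718592)
\end{array}
\]

Split $\sigma_k$ into a polar and a regular part. Let $e_k$ be the expansion of $(s-1)^{-2k}+(s+1)^{-2k}$ at $S=1+t$. By \eqref{eq:sym}, $e_1=(4+2t)/t^2$, and $e_2=e_1^2-2t^{-2}$, $e_3=e_1e_2-t^{-2}e_1$. At $S=4(1+t)$, writing $s\mp2=2(\frac s2\mp1)$ shows that $(s-2)^{-2k}+(s+2)^{-2k}$ expands to $4^{-k}e_k$. So $\sigma_k=-e_k+r_k$ for $c=1$ and $\sigma_k=4^{-k}e_k+r_k$ for $c=2$, with $r_k\in\mathbb Z_5[[\tau]]$ the sum of the other three terms. In the variable $\tau$,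
\begin{gather*}
e_1=\frac{4+6\tau}{9\tau^2},\quad e_2=\frac{2(8+24\tau+9\tau^2)}{81\tau^4},\quad e_3=\frac{2(32+144\tau+162\tau^2+27\tau^3)}{729\tau^6},\\
e_1^2=\frac{16+48\tau+36\tau^2}{81\tau^4},\quad e_1^3=\frac{64+288\tau+432\tau^2+216\tau^3}{729\tau^6},\\
e_1e_2=\frac{2(32+144\tau+180\tau^2+54\tau^3)}{729\tau^6}.
\end{gather*}
For $c=1$, $r_k(0)=1+1+3^{-2k}$ (put $s=1$), so $r_2(0)=\frac{163}{81}$, and
\begin{gather*}
r_1=\frac1{1+3\tau}+\frac{10+6\tau}{9(1-\tau)^2}=\tfrac19(19-\tau+123\tau^2-185\tau^3+803\tau^4+\cdots),\\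
e_1^2r_1=\frac{304+896\tau+2604\tau^2+\cdots}{729\tau^4},\qquad e_2r_1=\frac{2(152+448\tau+1131\tau^2+\cdots)}{729\tau^4}.
\end{gather*}
For $c=2$, $r_k(0)=4^{-k}-1-3^{-2k}$ (put $s=2$), so $r_2(0)=\frac1{16}-\frac{82}{81}=-\frac{1231}{1296}$, and
\begin{gather*}
r_1=\frac1{4(1+3\tau)}-\frac{10+24\tau}{9(1+4\tau)^2}=\tfrac1{36}(-31+197\tau-1071\tau^2+5389\tau^3-25895\tau^4+\cdots),\\
e_1^2r_1=\frac{-496+1664\tau-8796\tau^2+\cdots}{2916\tau^4},\qquad e_2r_1=\frac{2(-248+832\tau-4119\tau^2+\cdots)}{2916\tau^4}.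
\end{gather*}

Finally let $n=785$ and $\Lambda=(1+3\tau)^{784}=\sum\lambda_k\tau^k$. For $k\le4$ the polynomial $\binom zk$ has coefficients in $\mathbb Z_5$, and $784=\frac{11}4+\frac{5^5}4$. So we may replace $784$ by $\frac{11}4=\alpha-1$, which keeps the numbers small: modulo $5^5$, $\lambda_k\equiv3^k\binom{11/4}k$, that is,
\begin{equation}\label{eq:lam}
\lambda_0=1,\quad\lambda_1\equiv\tfrac{33}4,\quad\lambda_2\equiv\tfrac{693}{32},\quad\lambda_3\equiv\tfrac{2079}{128},\quad\lambda_4\equiv-\tfrac{6237}{2048}.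
\end{equation}
Only VI involves $\lambda_5,\lambda_6$, and only modulo $5$. From $784=4+5+25\cdot31$ and $(1+3\tau)^5\equiv1+3\tau^5$ we get $\Lambda\equiv(1+3\tau)^4(1+3\tau^5)\pmod{5,\tau^{25}}$, so $(\lambda_0,\dots,\lambda_6)\equiv(1,2,4,3,1,3,1)\pmod5$.

\subsection{The terms I--V}
Expand $\sigma_2,\sigma_3,\sigma_1^2,\sigma_1^3,\sigma_1\sigma_2$ into monomials in $e_k,r_k$; those without a factor $e_k$ are regular and drop out. Each remaining piece, multiplied by $Y_0$, $Y_1$ or $V$, has the form $\kappa\sum_jn_j\tau^{-1-j}$ plus a regular series, and contributes $\kappa\Sigma$ to $[\tau^{-1}]$, where $\Sigma=\sum_jn_j\lambda_j$. For example, for I at $c=1$,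
\[
Y_0\cdot(-e_2)=\tfrac2{81}\tau^{-4}(4\tau+12\tau^2+32\tau^3+\cdots)(8+24\tau+9\tau^2)=\tfrac2{81}\bigl(\tfrac{32}{\tau^3}+\tfrac{192}{\tau^2}+\tfrac{580}\tau+\cdots\bigr),
\]
and $\Sigma=580+192\cdot\frac{33}4+32\cdot\frac{693}{32}=2857$. Table~\ref{tab:res} lists all pieces, each obtained by one such multiplication from the data above.

\begin{table}[ht]
\centering
\footnotesize
\setlength{\tabcolsep}{2.5pt}
\renewcommand{\arraystretch}{1.35}
\begin{tabular}{llcrrrrrr}
\hline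
&piece&$\kappa$&$n_0$&$n_1$&$n_2$&$n_3$&$n_4$&$\Sigma$\\\hline
\multicolumn{9}{l}{$c=1$}\\
I&$-Y_0e_2$&$\frac2{81}$&$580$&$192$&$32$&&&$2857$\\
II&$-Y_0e_3$&$\frac2{729}$&$23172$&$9220$&$3400$&$960$&$128$&$\frac{3009135}{16}$\\
III&$Y_1e_1^2$&$\frac1{81}$&$2256$&$512$&$64$&&&$7866$\\
&$-2Y_1e_1r_1$&$\frac1{81}$&$-608$&&&&&$-608$\\
IV&$-Ve_1^3$&$\frac1{729}$&$854208$&$221248$&$46720$&$6912$&$512$&$\frac{15207963}4$\\
&$3Ve_1^2r_1$&$-\frac1{243}$&$192352$&$29056$&$2432$&&&$484732$\\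
&$-3Ve_1r_1^2$&$\frac1{243}$&$11552$&&&&&$11552$\\
V&$Y_1e_1e_2$&$\frac2{729}$&$66776$&$21352$&$5904$&$1216$&$128$&$\frac{6242387}{16}$\\
&$-Y_1e_1r_2$&$-\frac1{729}$&$2608$&&&&&$2608$\\
&$-Y_1e_2r_1$&$-\frac2{729}$&$24428$&$4832$&$608$&&&$77459$\\\hline
\multicolumn{9}{l}{$c=2$}\\
I&$\frac1{16}Y_0e_2$&$\frac1{648}$&$11920$&$-1152$&$128$&&&$5188$\\
II&$\frac1{64}Y_0e_3$&$\frac1{23328}$&$3668928$&$-391120$&$40480$&$-3840$&$512$&$\frac{5019615}4$\\
III&$\frac1{16}Y_1e_1^2$&$\frac1{81}$&$3684$&$-272$&$16$&&&$\frac{3573}2$\\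
&$\frac12Y_1e_1r_1$&$\frac1{81}$&$-248$&&&&&$-248$\\
IV&$\frac1{64}Ve_1^3$&$\frac1{46656}$&$211203072$&$-16284928$&$1123840$&$-64512$&$2048$&$100136523$\\
&$\frac3{16}Ve_1^2r_1$&$\frac1{15552}$&$-13372288$&$624640$&$-15872$&&&$-8562736$\\
&$\frac34Ve_1r_1^2$&$\frac1{243}$&$1922$&&&&&$1922$\\
V&$\frac1{64}Y_1e_1e_2$&$\frac1{23328}$&$13526144$&$-1228192$&$104256$&$-7936$&$512$&$\frac{22083587}4$\\
&$\frac14Y_1e_1r_2$&$\frac1{729}$&$-1231$&&&&&$-1231$\\
&$\frac1{16}Y_1e_2r_1$&$\frac1{23328}$&$-1474928$&$92672$&$-3968$&&&$-796316$\\\hline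
\end{tabular}
\caption{Polar parts $\kappa\sum_jn_j\tau^{-1-j}$ of the pieces of I--V, and $\Sigma=\sum_jn_j\lambda_j$ evaluated with the values \eqref{eq:lam}.}\label{tab:res}
\end{table}

Including the factor $3$ from $\operatorname{res}_c=3[\tau^{-1}]$, the terms I--V are the sums of $\kappa\Sigma$ over their pieces multiplied by $-\frac{15}8$, $\frac{25\cdot61}{16}$, $\frac3{16}$, $\frac{25}{256}$, $-\frac{375}{64}$. We reduce modulo $3125$.

\smallskip\noindent\emph{I.} For $c=1$, $-5\cdot\frac{2857}{108}\equiv-5\cdot229=-1145$, as $229\cdot108=2857+35\cdot625$. For $c=2$, $-5\cdot\frac{1297}{432}\equiv-5\cdot71=-355$, as $71\cdot432=1297+47\cdot625$.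

\smallskip\noindent\emph{II.} For $c=1$, $125\cdot\frac{61\cdot601827}{93312}\equiv125\cdot6=750$, as $\frac{11\cdot2}{12}\equiv6\pmod{25}$. For $c=2$, $125\cdot\frac{61\cdot1003923}{2048\cdot729}\equiv125\cdot9=1125$, as $\frac{11\cdot23}{23\cdot4}\equiv9\pmod{25}$.

\smallskip\noindent\emph{III.} For $c=1$, $\frac{3\cdot7258}{16\cdot81}=\frac{3629}{216}\equiv1044$, as $1044\cdot216=3629+71\cdot3125$. For $c=2$, $\frac{3\cdot3077}{32\cdot81}=\frac{3077}{864}\equiv868$, as $868\cdot864=3077+239\cdot3125$.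

\smallskip\noindent\emph{IV.} Work modulo $125$, where $243\equiv-7$ and $256\equiv6$. For $c=1$ the values $\kappa\Sigma$ are $\frac{15207963}{2916}\equiv\frac{88}{41}\equiv-7$, $\frac{107}7\equiv51$, $-\frac{52}7\equiv64$, with sum $108$; so $\mathrm{IV}\equiv25\cdot\frac{108}6=450$. For $c=2$ they are $\frac{23}{31}\equiv33$, $\frac{14}{52}\equiv82$, $-\frac{47}7\equiv29$, with sum $144$; so $\mathrm{IV}\equiv25\cdot\frac{144}6=600$.

\smallskip\noindent\emph{V.} Work modulo $25$, where $729\equiv4$, $23328\equiv3$, $64\equiv14$. For $c=1$ the values are $\frac{12}{8\cdot4}\equiv\frac{12}7\equiv-9$, $-\frac84=-2$, $-\frac{2\cdot9}4\equiv-17$, with sum $\equiv-3$; so $\mathrm V\equiv125\cdot\frac9{14}\equiv125\cdot6=750$. For $c=2$ they are $\frac{12}{3\cdot4}=1$, $\frac{19}4\equiv11$, $\frac93=3$, with sum $15$; so $\mathrm V\equiv-125\cdot\frac{45}{14}\equiv-125\cdot5=-625$.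

\subsection{The term VI}
Everything is now modulo $5$. As $-8\equiv2$, we have $w\equiv2\tau$ at both points. Also $Y_1+Y_3=y-y^5\equiv\epsilon_c\bigl(\frac1{1-w}-\frac1{1-w^5}\bigr)$. Hence $Y_1+Y_3\equiv\epsilon_cD$ and $Y_1\equiv\epsilon_cD'$ modulo $\tau^8$, where the coefficients of $\tau^1,\dots,\tau^7$ are
\[
D:\ (2,4,3,1,0,4,3),\qquad D':\ (1,0,3,1,0,2,0).
\]
For $k=1,3$ we have $4^{-k}\equiv-1$, so $\sigma_k\equiv-e_k+r_k$ at both points, with $\tau^2e_1\equiv1-\tau$ and $\tau^6e_3\equiv1+2\tau+\tau^2+\tau^3$. Further $r_1\equiv(1,1,2,0,2,\dots)$, $r_3(0)\equiv1$ for $c=1$, and $r_1\equiv(4,2,4,4,0,\dots)$, $r_3(0)\equiv-1$ for $c=2$. The coefficients of $\tau^0,\dots,\tau^6$ in the successive products are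
\[
\begin{array}{l|c|c}
&c=1&c=2\\\hline
\tau^2\sigma_1&(4,1,1,1,2,0,2)&(4,1,4,2,4,4,0)\\
\tau^6\sigma_3&(4,3,4,4,0,0,1)&(4,3,4,4,0,0,4)\\
\tau^4\sigma_1^2&(1,3,4,0,4,1,1)&(1,3,3,4,2,1,4)\\
\tau^8\sigma_1^4&(1,1,2,4,4,1,0)&(1,1,0,1,2,3,2)\\
\tau^8\sigma_1\sigma_3&(1,1,3,2,4,4,4)&(1,1,0,0,2,2,2)\\
\tau^8\sigma_1^4\Lambda&(1,3,3,0,4,0,1)&(1,3,1,3,3,0,3)\\
\tau^8\sigma_1\sigma_3\Lambda&(1,3,4,0,4,3,1)&(1,3,1,2,1,0,3)
\end{array}
\]
Then $\mathrm{VI}\equiv625\cdot3\,\epsilon_c(X-X')$ with $X=[\tau^7]D\,\tau^8\sigma_1^4\Lambda$ and $X'=[\tau^7]D'\tau^8\sigma_1\sigma_3\Lambda$, obtained by pairing $D$, $D'$ with the last two rows read backwards. For $c=1$, $X=2+12+12+3\equiv4$ and $X'=1+12+6\equiv4$, so $\mathrm{VI}\equiv0$. For $c=2$, $X=6+9+3+12+3\equiv3$ and $X'=3+3+2+6\equiv4$, so $\mathrm{VI}\equiv-1875$.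

\subsection{Conclusion}
Adding up modulo $3125$,
\begin{align*}
i_1&\equiv-1145+750+1044+450+750+0=1849,\\
i_2&\equiv-355+1125+868+600-625-1875=-262.
\end{align*}
So far only the class of $n$ modulo $5^5$ has entered. The sixth digit is seen by the first term of \eqref{eq:G9}, which requires $(-4)^{785}=\sum_k\binom{785}k(-5)^k$ modulo $5^7=78125$. We have $\binom{785}2=307720\equiv1470\pmod{5^5}$; $\binom{785}3=261\binom{785}2\equiv261\cdot220\equiv-80\pmod{5^4}$; $\binom{785}4=\frac{782}4\binom{785}3\equiv-20\cdot782\equiv110\pmod{5^3}$; $\binom{785}5=157\binom{784}4\equiv7\binom94\equiv7\pmod{25}$; and $\binom{785}6=\frac{780}6\binom{785}5\equiv0\pmod5$. Thus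
\[
(-4)^{785}\equiv1-3925+36750+10000+68750-21875\equiv11576\pmod{5^7},
\]
so $1-(-4)^{785}\equiv-25\cdot463\pmod{5^7}$ and $(-4)^{785}\equiv-924\pmod{5^5}$. The bracket in \eqref{eq:G9} is $25\,\Omega$ modulo $5^7$, where
\[
\Omega\equiv-\tfrac{16\cdot463}3+1849-924\cdot262\equiv2739+1849-1463=3125\equiv0\pmod{5^5},
\]
because $3\cdot2739+16\cdot463=5^6$ and $924\cdot262=1463+77\cdot3125$. Hence $G(785)\equiv0\pmod{5^9}$.

By Theorem~\ref{thm:A}, $3+v(785-\alpha^*)\ge9$, that is, $\alpha^*\equiv785\pmod{5^6}$. Since $v(p_{785})\ge784$, also $5^9\mid L_{785}$. Finally $4\cdot3910=15+5^6$ gives $\frac{15}4\equiv3910\pmod{5^6}$, and $785-\frac{15}4=\frac{5^5}4$, so \eqref{eq:conj} predicts $v(L_{785})=8$. \qed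

\section{The range of validity: proof of Theorem~\ref{thm:C}}\label{sec:C}

For even $n\ge4$ the formula is Theorem~\ref{thm:A}(a). For $n=5$ the condition in Theorem~\ref{thm:A}(b) is not met, since $3+v(5-\alpha^*)=4=n-1$, but $L_5=2586250=5^4\cdot4138$ and $3+v(5-\frac{15}4)=4$, so the formula holds; and $5\not\equiv785,3910\pmod{15625}$.

Let $n\ge7$ be odd. From $v(785-\alpha)=5$ and $v(785-\alpha^*)\ge6$ we get $v(\alpha^*-\alpha)=5$. We distinguish three cases.

\emph{Case $v(n-\alpha^*)\le4$.} Then $v(n-\alpha)=v(n-\alpha^*)$. Moreover $3+v(n-\alpha^*)<n-1$: for $n=7,9$ the left side is $3$ because $5\mid\alpha^*$, and for $n\ge11$ it is at most $7$. So $v(L_n)=3+v(n-\alpha)$ and the formula holds. Such $n$ lie in neither exceptional class, since $785\equiv3910\equiv\alpha^*\pmod{5^5}$.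

\emph{Case $v(n-\alpha^*)=5$.} Then $n\equiv785\pmod{5^5}$ and $n\not\equiv785\pmod{5^6}$. In particular $n\ge785$, so $v(L_n)=8$. Also $v(n-\alpha)\ge5$. The formula holds if equality holds, and it predicts at least $9$ and fails if $n\equiv\alpha\equiv3910\pmod{5^6}$.

\emph{Case $v(n-\alpha^*)\ge6$.} This means $n\equiv785\pmod{5^6}$. Then $v(n-\alpha)=5$ and the formula predicts $8$, while $v(L_n)\ge\min(3+v(n-\alpha^*),\,n-1)\ge9$. The formula fails.

An odd $n\equiv3910\pmod{5^6}$ has $v(n-\alpha^*)=v(\alpha-\alpha^*)=5$ and so falls under the second case. Thus the formula fails exactly for the odd $n\equiv785$ or $3910\pmod{15625}$. \qed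

\begin{thebibliography}{1}
\bibitem{GG} Yibo Gao and Andrew Gu, \emph{Arithmetic of weighted Catalan numbers}, arXiv:1908.03914 (2019).
\end{thebibliography}
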